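# New eigenvalues of random coverings of an arbitrary regular graph

## 1. One cheap tangle for one exceptional eigenvalue

Fix a connected $d$-regular graph $B$, $d\ge 3$, and let $G\to B$ be a random covering of large degree $n$. The eigenvalues of $B$ reappear in $G$; the others are "new", and we want them all to satisfy $|\lambda|\le 2\sqrt{d-1}+\epsilon$. How likely is it that this fails?

Here is the answer one would first guess. Suppose that $G$ happens to contain a small, dense piece $\psi$ with $|V|$ vertices and $|E|$ edges. There are about $n^{|V|}$ places for $\psi$, and each prescribed edge is present with probability about $1/n$, so $\psi$ appears with probability about $n^{-(|E|-|V|)}$. If $\psi$ is dense enough, a function concentrated near $\psi$ is almost an eigenfunction with eigenvalue above $2\sqrt{d-1}$. The guess is that this is the only mechanism: the probability of an exceptional new eigenvalue is, up to constants, the probability of the cheapest dense piece. The eigenvalues of $B$ do not enter.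

This guess turns out to be right. Let us make it precise, test it, and then prove it.

**Graphs.** Graphs are finite and may have multiple edges, whole-loops and half-loops. A whole-loop at $v$ contributes $2$ to $(A_X)_{vv}$ and to the degree of $v$; a half-loop contributes $1$ to both. A non-loop edge or a whole-loop gives two directed edges, each the reverse of the other; a half-loop gives one directed edge, its own reverse. So $\deg v$ is the number of directed edges leaving $v$. A morphism maps vertices to vertices and directed edges to directed edges, respecting tails, heads and reversal; injective means injective on vertices and on directed edges.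

**Non-backtracking matrix.** $H_X$ is indexed by directed edges: $(H_X)_{e,e'}=1$ if the head of $e$ is the tail of $e'$ and $e'\neq e^{-1}$, and $0$ otherwise. Its spectral radius is $\mu_1(X)$. A walk (a sequence of directed edges) is non-backtracking, NB, if no step is the reverse of the preceding one, so $\mathbf 1^TH_X^{s-1}\mathbf 1$ counts NB walks of length $s\ge1$. Example: one vertex with two whole-loops has four directed edges, each with three successors, so $\mu_1=3$. A vertex with a single half-loop has $H=(0)$.

**Models.** $G$ has fibre $\{1,\dots,n\}$ over each vertex of $B$, and the edges of $B$ are lifted independently.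

* (a) A non-loop edge from $u$ to $v$ (with a fixed orientation) is lifted by a uniform permutation $\phi$, joining $(u,i)$ to $(v,\phi(i))$.
* (b) A whole-loop at $v$ joins $(v,i)$ to $(v,\phi(i))$, where $\phi$ is uniform over all permutations (permutation model) or over $n$-cycles (full-cycle model).
* (c) A half-loop at $v$ joins $(v,i)$ to $(v,\iota(i))$ for a random involution $\iota$, a fixed point giving a half-loop. Here $\iota$ is uniform over fixed-point-free involutions for $n$ even, and over involutions with exactly one fixed point for $n$ odd.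

If $B$ has half-loops, the model is considered for all even $n$ or for all odd $n$. The **range** of the model is the set of allowed $n$. Any one of these models is a **basic model**, written $\mathcal C_n(B)$.

**New spectrum.** The eigenvalues of $A_B$, with multiplicity, are among those of $A_G$ (pull functions back to $G$). The remaining ones form $\mathrm{Spec}^{\rm new}_B(A_G)$, and
$$\mathrm{NonAlon}_B(G;\epsilon)=\#\{\lambda\in\mathrm{Spec}^{\rm new}_B(A_G):|\lambda|>2\sqrt{d-1}+\epsilon\}.$$
Since $A_G$ is symmetric and preserves the functions that are constant on fibres, the new spectrum is that of the restriction $A^{\rm new}$ of $A_G$ to the functions with zero sum on every fibre.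

**Tangle power.** A $B$-graph is a finite connected graph $\psi$ with a morphism $\psi\to B$. It **occurs** in the model if, for all sufficiently large $n$ in the range, with positive probability there is an injective morphism $\psi\to G$ commuting with the maps to $B$. Its **order** is $\mathrm{ord}(\psi)=|E(\psi)|-|V(\psi)|$, each edge, whole-loop and half-loop counting once. The tangle power $\tau_{\rm tang}$ is the smallest order of a $B$-graph that occurs and has $\mu_1(\psi)>\sqrt{d-1}$.

**Test 1: two whole-loops, permutation model.** Let $B$ be one vertex with two whole-loops $a,b$; $d=4$, $2\sqrt3\approx3.46$. One vertex with two whole-loops has order $1$ and $\mu_1=3>\sqrt3$; order $\le0$ cannot work, since $\mu_1\le 2\,\mathrm{ord}+1$ when $\mathrm{ord}\ge 0$ (Section 2; in order $-1$ the graph is a tree and $\mu_1=0$). So $\tau_{\rm tang}=1$. Indeed the number of common fixed points of the two permutations has mean $n\cdot n^{-2}=1/n$ and expected number of unordered pairs $\frac1{2n(n-1)}$, so a common fixed point exists with probability at least $\frac1n-\frac1{2n(n-1)}$. For $n\ge2$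 it is then a separate component, and its indicator function minus $1/n$ is a new eigenfunction with eigenvalue $4$.

**Test 2: two whole-loops, full-cycle model.** Now no directed cycle of edges over $a$ of length less than $n$ can appear, so there are no loops in $G$ for $n\ge2$. Which order-$1$ graphs can occur? Deleting leaves changes neither $\mathrm{ord}$ nor $\mu_1$ (Section 2), and with all degrees $\ge2$ we have $\sum_z(\deg z-2)=2$: a figure-eight, a barbell or a theta graph. In the figure-eight and the barbell all cycles have length $\ge2$. In a figure-eight, two consecutive steps meet the branch vertex at most once, so the row sums of $H^2$ are $\le3$. In a barbell, an edge arriving at a branch vertex by its cycle has one successor on the cycle (then one continuation) and one on the bridge (then at most two); arriving by the bridge it has two successors, with one continuation each; an edge arriving elsewhere has one successor and then at most two. Again row sums are $\le3$. In a theta graph with at most one path of length $1$ the same count gives at most $2+1=3$. So $\mu_1\le\sqrt3$ in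 these cases. If exactly two paths have length $1$ and the third has length $\ell\ge2$, give each directed edge of a short path the weight $1$ and the $i$-th directed edge of the long path (from either end) the weight $v_i=3^{(i-1)/2}(\sqrt3-1)$. Then $(Hv)$ is $1+(\sqrt3-1)=\sqrt3$ on the short ones, $v_{i+1}=\sqrt3\,v_i$ for $i<\ell$, and $2\le 3(\sqrt3-1)\le\sqrt3\,v_\ell$ at the last; so $Hv\le\sqrt3\,v$ and $\mu_1\le\sqrt3$. Three paths of length $1$ between $y,y'$ would put two edges over the same loop, say $(y\to y')$ and $(y'\to y)$ over $a$, a directed $2$-cycle. So order $1$ is impossible. Order $2$ is possible: take four vertices $1,2,3,4$ with a path $1\to2\to3\to4$ over $a$ and another over $b$. With weights $2$ on $1\to2$ and $4\to3$, $1$ on $2\to1$ and $3\to4$, $2$ on $2\to3$ and $3\to2$, the values of $Hv$ are $1+2\cdot 2=5$, $2$ and $2+2\cdot1=4$, so $Hv\ge2v$ and $\mu_1\ge2>\sqrt3$. Hence $\tau_{\rm tang}=2$. The exponent depends on the model.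

**Test 3: a base with a bad eigenvalue.** Call a $d$-regular $B$ **Ramanujan** if all eigenvalues of $A_B$ lie in $\{d,-d\}\cup[-2\sqrt{d-1},2\sqrt{d-1}]$. Let $B_7$ have two vertices joined by one edge, with three whole-loops at each. Then $d=7$ and $A_{B_7}=\begin{pmatrix}6&1\\1&6\end{pmatrix}$ has eigenvalues $7$ and $5$, while $2\sqrt6\approx4.899$. So $B_7$ is not Ramanujan. In the permutation model two whole-loops at one vertex have $\mu_1=3>\sqrt6$ and order $1$, so $\tau_{\rm tang}=1$ and the guess is $1/n$. The eigenvalue $5$ is in the spectrum of every covering, but it is old; the guess says that it does no harm to the new spectrum. We shall see in Section 6 that this is the point that needs an argument.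

The question is posed as a conjecture in Joel Friedman and David Kohler, "On the Relativized Alon Second Eigenvalue Conjecture I: Main Theorems, Examples, and Outline of Proof", arXiv:1911.05688 (2019). The known case is this.

**Known Theorem.** Let $\mathcal C_n(B)$ be a basic model over a $d$-regular Ramanujan graph $B$. There is $C'>0$ such that for sufficiently small $\epsilon>0$ and all large $n$ in the range
$$C'/n^{\tau_{\rm tang}}\le\Pr_{G\in\mathcal C_n(B)}[\mathrm{NonAlon}_B(G;\epsilon)>0],$$
and for any $\epsilon>0$ there is $C(\epsilon)$ with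
$$\Pr_{G\in\mathcal C_n(B)}[\mathrm{NonAlon}_B(G;\epsilon)>0]\le C(\epsilon)/n^{\tau_{\rm tang}}.$$
Furthermore $\tau_{\rm tang}\ge\lfloor((d-1)^{1/2}-1)/2\rfloor+1$.

The conjecture is that the two bounds hold for every connected $d$-regular graph $B$ and every basic model over it. It is true. We do not use the Known Theorem; we prove the following. Put $\rho=\sqrt{d-1}\ge\sqrt2$ and $\lambda(\theta)=\theta+\frac{d-1}\theta$, which increases on $[\rho,\infty)$, with $\lambda(\rho)=2\sqrt{d-1}$ and $\lambda(d-1)=d$. For $\theta\in[\rho,d-1)$ let
$$\tau(\theta)=\min\{\mathrm{ord}(\psi):\psi\text{ occurs in the model},\ \mu_1(\psi)>\theta\},\qquad\tau_{\rm tang}=\tau(\rho).$$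

**Theorem 1.** Let $d\ge3$, $B$ any connected $d$-regular graph, $\mathcal C_n(B)$ a basic model, $\theta\in[\rho,d-1)$. Then $1\le\tau(\theta)<\infty$ and:

1. For every $\epsilon>0$ there is $C$ with $\mathbb E\,\#\{\lambda\in\mathrm{Spec}^{\rm new}_B(A_G):|\lambda|>\lambda(\theta)+\epsilon\}\le Cn^{-\tau(\theta)}$ for all $n$ in the range.
2. There are $\epsilon_0,C'>0$ such that for $0<\epsilon<\epsilon_0$ and all $n\ge n_0(\epsilon)$ in the range, $\Pr[\exists\lambda\in\mathrm{Spec}^{\rm new}_B(A_G):\lambda>\lambda(\theta)+\epsilon]\ge C'n^{-\tau(\theta)}$.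
3. $\tau(\theta)\ge\lfloor(\theta-1)/2\rfloor+1$.

With $\theta=\rho$, Part 2 is the lower bound of the conjecture, Part 1 with Markov's inequality ($\Pr[X>0]\le\mathbb EX$ for integer $X\ge0$) gives the upper bound, even for all $n$ in the range and in expectation, and Part 3 gives the bound on $\tau_{\rm tang}$. At a first hearing, read $\theta=\rho$ and $\lambda(\theta)=2\sqrt{d-1}$ throughout.

Standing notation: $E_B$ is the edge set of $B$ (each loop counts once); every edge of $B$ that is not a half-loop has a fixed orientation; $x=1/n$; $(n)_s=n(n-1)\cdots(n-s+1)$. A "full-cycle loop" is a whole-loop lifted by a uniform $n$-cycle. Edges of $B$ are treated one at a time, so different whole-loops may even follow different rules. Constants $C$ may change from line to line and depend only on $B$, the model, $\theta$ and indicated parameters, never on $n$, on the polynomial degree $q$ of Section 4 or on the walk length $k$.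

## 2. Embedding probabilities and the size of the order

We need exact probabilities for a finite set of prescribed edges to be in $G$.

**Patterns.** A pattern is a finite graph $Y$ whose vertices each lie over a vertex of $B$ and whose edges are of the following form. For $a\in E_B$ a non-loop or whole-loop oriented $v\to v'$: $f=(a;y,y')$ with $y$ over $v$, $y'$ over $v'$. For a half-loop $a$ at $v$: $f=(a;\{y,y'\})$ with $y,y'$ over $v$, a half-loop if $y=y'$. Each datum occurs at most once. So $Y$ has a morphism to $B$, and subgraphs of coverings are patterns. $Y_v$ is the set of vertices over $v$, and for $T\subset E(Y)$, $T_a$ is the set of edges of $T$ over $a$.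

**Obstructions.** These are the edge sets that a large $G$ cannot contain:

* pair obstructions: two edges over the same non-loop or whole-loop $a$ with the same tail, or with the same head; two edges over the same half-loop with a common vertex;
* half-loop obstructions: for a half-loop $a$, any half-loop over $a$ ($n$ even), or two half-loops over $a$ ($n$ odd);
* cycle obstructions: for a full-cycle loop $a$, the edge set of a simple directed cycle of edges over $a$ (a loop $(a;y,y)$ included).

$T$ is **admissible** if it contains no obstruction. Example: $(a;y,y')$ and $(a;y',y)$ over a whole-loop are admissible in the permutation model (a $2$-cycle of $\phi$), but form a cycle obstruction in the full-cycle model.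

**Lemma 2.** Label the vertices of $Y$ by injections $Y_v\to\{1,\dots,n\}$, so that edges of $Y$ become potential edges of $G$, and let $P_n(T)$ be the probability that all edges of $T$ are in $G$. For $n$ in the range with $n\ge2|E(Y)|+2$ and $n\ge|Y_v|$ for all $v$, $P_n(T)=0$ if $T$ is not admissible, and otherwise
$$P_n(T)=\prod_a\prod_{r=1}^{|T_a|}\frac1{n-c_a(r)},\tag{1}$$
where $c_a(r)=r-1$ (permutation), $r$ (full cycle), $2r-1$ (half-loop, $n$ even), $2r-2$ (half-loop, $n$ odd). In all cases $c_a$ is affine in $r$ and $0\le c_a(r)\le2r$.

*Proof.* A permutation cannot contain a pair obstruction, the involutions exclude half-loop obstructions by definition, and an $n$-cycle contains no directed cycle with fewer than $n$ edges. Now let $T$ be admissible and $t=|T_a|$. Different $a$ are independent. A partial injection with $t$ edges extends to $(n-t)!$ of the $n!$ permutations. For a full-cycle loop the $t$ edges form disjoint directed paths; contracting them leaves $n-t$ objects to be arranged cyclically, so there are $(n-t-1)!$ extensions out of $(n-1)!$. For a half-loop and $n$ even, $t$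 disjoint pairs are matched with probability $1/((n-1)(n-3)\cdots(n-2t+1))$. For $n$ odd there are $n\cdot(n-2)!!=n!!$ involutions with exactly one fixed point. If the $t$ edges are all pairs, $n-2t$ points remain, with one fixed point: $(n-2t)!!$ ways. If one of them is a half-loop, $n-1-2(t-1)=n-2t+1$ points remain to be matched: $(n-2t)!!$ ways again. $\square$

Consequently a connected pattern with admissible edge set occurs in the model, and a $B$-graph that occurs is isomorphic over $B$ to such a pattern.

**Lemma 3.** If $Y$ is connected and $C$ is a nonempty subgraph of $Y$, then $\mathrm{ord}(C)\le\mathrm{ord}(Y)$.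

*Proof.* Contract $C$ to a point. A spanning tree of the quotient gives $|V(Y)\setminus V(C)|$ edges of $Y$ not in $C$. $\square$

**Part 3 of Theorem 1, given $\tau(\theta)<\infty$.** The purpose is to bound $\mu_1$ by the order. Let $\psi$ be connected. Delete leaves (vertices of degree $1$ on a non-loop edge) repeatedly. Each deletion removes one vertex and one edge, so $\mathrm{ord}$ is unchanged. So is $\mu_1$: the directed edge into the leaf has no successor and the one out of it has no predecessor, so both only add zeros to the spectrum of $H$. At the end either there is a single vertex with at most one half-loop and no other edge, and $\mu_1=0$; or all degrees are $\ge2$. In the latter case, with $\eta$ the number of half-loops, $\sum_z\deg z=2|E|-\eta$, that is,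
$$\sum_z(\deg z-2)+\eta=2\,\mathrm{ord}(\psi).\tag{2}$$
All terms are nonnegative, so $\deg z-2\le2\,\mathrm{ord}(\psi)$. The row sum of $H$ at $e$ is $\deg(\mathrm{head}\,e)-1$, hence $\mu_1\le2\,\mathrm{ord}(\psi)+1$. For a minimizer in the definition of $\tau(\theta)$ we have $\mu_1>\theta>0$, so we are in the second case and $\theta<2\tau(\theta)+1$. As $\tau(\theta)$ is an integer, Part 3 follows, and $\tau(\theta)\ge1$ because $\theta>1$. $\square$

**Finiteness of $\tau(\theta)$.** We must exhibit one $B$-graph that occurs and has $\mu_1>\theta$. Take any $G\in\mathcal C_n(B)$ with $n$ large, and for each full-cycle loop delete one edge over it, the deleted edges being pairwise vertex-disjoint (they are not loops as $n\ge2$). What remains is an admissible pattern $Y$. All its degrees are $d$, except for $2\ell_0$ vertices of degree $d-1\ge2$, where $\ell_0$ is the number of full-cycle loops. On the $m$ directed edges of $Y$ run the Markov chain that moves from $e$ to a uniform one of its $\deg(\mathrm{head}\,e)-1\ge1$ non-backtracking successors. The uniform distribution is stationary: $f$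 has $\deg(\mathrm{tail}\,f)-1$ predecessors, each moving to $f$ with probability $1/(\deg(\mathrm{tail}\,f)-1)$. Started uniformly, $(X_0,\dots,X_s)$ has entropy $\log m+sR$ with
$$R=\frac1m\sum_z\deg(z)\log(\deg(z)-1),$$
and an entropy is at most the logarithm of the number of possible values, here $\log(\mathbf 1^TH_Y^s\mathbf 1)$. Divide by $s$ and let $s\to\infty$: $\log\mu_1(Y)\ge R$. As $n\to\infty$, $e^R\to d-1>\theta$. So for $n$ large some component of $Y$ has $\mu_1>\theta$; it is a connected admissible pattern, hence occurs. $\square$

## 3. A tangle forces a new eigenvalue: the lower bound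

Let $\psi$ be a connected admissible pattern with $\mathrm{ord}(\psi)=\tau:=\tau(\theta)$ and $\mu:=\mu_1(\psi)>\theta$. Put $\lambda^*=\lambda(\mu)>\lambda(\theta)$ and $\epsilon_0=\lambda^*-\lambda(\theta)$.

**Step 1: the probability that $\psi\subset G$.** Let $X$ be the number of labelled copies of $\psi$ in $G$ over $B$. By (1), $\mathbb EX=(1+o(1))n^{|V(\psi)|-|E(\psi)|}=(1+o(1))n^{-\tau}$. In $\mathbb EX^2$, pairs of vertex-disjoint copies contribute at most $Cn^{-2\tau}$. The union of two intersecting copies is one of finitely many connected patterns $Y\supset\psi$, with expected number of labelled copies at most $Cn^{-\mathrm{ord}(Y)}\le Cn^{-\tau}$ by Lemma 3. Since $\tau\ge1$, $\mathbb EX^2\le Cn^{-\tau}$, and by Cauchy–Schwarz $\Pr[X>0]\ge(\mathbb EX)^2/\mathbb EX^2\ge C'n^{-\tau}$ for all large $n$. Here $C'$ does not depend on $\epsilon$.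

**Step 2: an $\ell^2$ eigenfunction on the tree extension.** All degrees in $\psi$ are $\le d$. Let $\psi_\infty$ be $\psi$ with infinite trees attached so that it becomes $d$-regular. We turn the Perron vector of $H_\psi$ into an eigenfunction on $\psi_\infty$. Let $g\ge0$, $g\ne0$, $H_\psi g=\mu g$, and $F(v)=\sum_{\mathrm{tail}(e)=v}g(e)$. For $e$ from $u$ to $v$, the eigenvalue equation at $e$ and at $e^{-1}$ reads
$$\mu g(e)+g(e^{-1})=F(v),\qquad\mu g(e^{-1})+g(e)=F(u),$$
so $g(e)=\frac{\mu F(v)-F(u)}{\mu^2-1}$. For a half-loop both equations say $(\mu+1)g(e)=F(u)$, which agrees. Summing over $e$ leaving $u$: $(\mu^2-1)F(u)=\mu(A_\psi F)(u)-\deg_\psi(u)F(u)$, that is,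
$$A_\psi F=\Big(\mu+\frac{\deg_\psi-1}\mu\Big)F,$$
and $F\ne0$ since $F=0$ would give $g=0$. Extend $F$ to the attached trees by a factor $1/\mu$ per step away from $\psi$. At $u\in\psi$ the $d-\deg_\psi(u)$ new neighbors add $\frac{d-\deg_\psi(u)}\mu F(u)$; at a tree vertex the parent gives $\mu F$ and the $d-1$ children give $\frac{d-1}\mu F$. So $A_{\psi_\infty}F=\lambda^*F$. There are at most $C(d-1)^s$ vertices at distance $s$ from $\psi$, and $\sum_s(d-1)^s\mu^{-2s}<\infty$ because $\mu>\rho$; so $F\in\ell^2$.

**Step 3: cut off.** Let $Y_R$ be the finite subgraph of $\psi_\infty$ induced on the vertices at distance $\le R$ from $\psi$; it is connected. Let $F_R$ be $F$ on $Y_R$ and $0$ elsewhere. As $F_R\to F$ in $\ell^2$ and $A_{\psi_\infty}$ is bounded, $\langle F_R,A_{Y_R}F_R\rangle/\|F_R\|^2=\langle F_R,A_{\psi_\infty}F_R\rangle/\|F_R\|^2\to\lambda^*$. So for every $\eta>0$ there is $R$ with $\lambda_1(A_{Y_R})\ge\lambda^*-\eta$.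

**Step 4: transfer to $G$.** Suppose $\psi\subset G$. The inclusion extends to a morphism $\psi_\infty\to G$ that is bijective on the directed edges leaving each vertex: map tree edges step by step to the directed edges of $G$ not yet used at the vertex (a tree edge may go to a loop; at its far end the edge back goes to the reverse, and the $d-1$ edges onward go to the other $d-1$). So $Y_R$ maps, injectively on the directed edges leaving each vertex, into the subgraph $X_R$ of $G$ induced on the vertices at distance $\le R$ from $\psi$. Closed walks from $y\in Y_R$ then map injectively to closed walks from the image of $y$. There are at most $\lambda_1(X_R)^{2l}$ of length $2l$ in $X_R$, while in the connected graph $Y_R$ the number grows like $\lambda_1(Y_R)^{2l}$ up to a constant factor. Letting $l\to\infty$, $\lambda_1(X_R)\ge\lambda^*-\eta$.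

**Step 5: remove the old part.** Let $f\ge0$ be a unit Perron vector of $X_R$, extended by $0$. Its support has at most $K=K(\psi,R,d)$ vertices and $\langle f,A_Gf\rangle\ge\lambda^*-\eta$. Its projection $f_{\rm old}$ to the functions constant on fibres satisfies, by Cauchy–Schwarz on each fibre,
$$\|f_{\rm old}\|^2=\sum_v\frac1n\Big(\sum_if(v,i)\Big)^2\le\frac Kn .$$
$A_G$ preserves the functions constant on fibres and their orthogonal complement, so for $f_{\rm new}=f-f_{\rm old}$ we get $\|f_{\rm new}\|\le1$ and $\langle f_{\rm new},A_Gf_{\rm new}\rangle\ge\lambda^*-\eta-dK/n$. Given $\epsilon<\epsilon_0$, choose $\eta<(\epsilon_0-\epsilon)/2$ and then $n_0(\epsilon)$ with $dK/n<(\epsilon_0-\epsilon)/2$ for $n\ge n_0(\epsilon)$. Then there is a new eigenvalue $>\lambda(\theta)+\epsilon$ whenever $\psi\subset G$. With Step 1 this proves Part 2. $\square$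

## 4. Trace moments as smooth functions of $1/n$

For the upper bound we study $\frac1n\mathbb E\,\mathrm{Tr}\,h(A^{\rm new})$. The space of functions with zero fibre sums has dimension $(n-1)|V_B|$, and $\|A^{\rm new}\|\le d$. Write $\|h\|=\sup_{[-d,d]}|h|$. The next lemma says that this quantity has a Taylor expansion in $x=1/n$ whose errors are controlled by $\|h\|$ and a power of $\deg h$. The tool is A. Markov's inequality: a polynomial $P$ of degree $\le L$ satisfies $\max_I|P'|\le\frac{2L^2}{|I|}\max_I|P|$ on an interval $I$ of length $|I|$.

**Lemma 4.** For every polynomial $h$ there is a rational function $\Phi_h$, regular at $0$ and linear in $h$, with $\frac1n\mathbb E\,\mathrm{Tr}\,h(A^{\rm new})=\Phi_h(1/n)$ for large $n$ in the range. Write $\Phi_h(x)=\sum_i\nu_i(h)x^i$ near $0$. If $\deg h\le q$, $q\ge1$, then for each $m\ge0$ and all $n$ in the range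
$$|\nu_m(h)|\le C_mq^{4m}\|h\|,\qquad\Big|\tfrac1n\mathbb E\,\mathrm{Tr}\,h(A^{\rm new})-\sum_{i\le m}\nu_i(h)n^{-i}\Big|\le C_m\Big(\frac{q^4}n\Big)^{m+1}\|h\|.\tag{3}$$

*Proof.* **Step 1: rationality.** For $1\le r\le q$ we have $\mathrm{Tr}(A^{\rm new})^r=\mathrm{Tr}A_G^r-\mathrm{Tr}A_B^r=\sum_w\mathrm{fix}(w)-\mathrm{Tr}A_B^r$, the sum over closed walks $w$ of length $r$ in $B$, where $\mathrm{fix}(w)$ is the number of closed lifts of $w$ to $G$. Also $\mathrm{Tr}(A^{\rm new})^0=(n-1)|V_B|$. Sort the lifts by their image, a connected pattern $Y$ with at most $q$ edges and at most $q$ vertices. For $n\ge2q+2$, by (1), $\mathbb E\,\mathrm{fix}(w)$ is a finite sum of terms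
$$\prod_v(n)_{|Y_v|}\,P_n(E)=x^{|E|-|V|}\prod_v\prod_{r<|Y_v|}(1-rx)\prod_a\prod_{r\le|E_a|}(1-c_a(r)x)^{-1},$$
with $E=E(Y)$ admissible, $V=V(Y)$ and $|E|-|V|\ge-1$. Put $Q(x)=\prod_a\prod_{r\le q}(1-c_a(r)x)$. Then $\frac1n\mathbb E\,\mathrm{Tr}\,h(A^{\rm new})=\Phi_h(1/n)$ for $n\ge2q+2$, with $\Phi_h=P/Q$ and $P$ a polynomial.

**Step 2: the degree of $P$.** A term above, multiplied by $xQ$, has degree at most $(|E|-|V|+1)+(|V|-1)+(|E_B|q-|E|)=|E_B|q$. The terms $x\,\mathrm{Tr}A_B^r\,Q$ and $(1-x)|V_B|Q$ have degree at most $|E_B|q+1$. So $\deg P\le L:=(|E_B|+2)q$.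

**Step 3: the size of $Q$ and the choice of an interval.** On $[0,\frac1{4|E_B|q^2}]$ we have $\sum_{a,r}c_a(r)x\le|E_B|q(q+1)x\le\frac12$, so $\frac12\le Q\le1$ and each $1-c_a(r)x\ge\frac12$. Let $\kappa=8(|E_B|+2)^2$, let $n_*$ be the least element of the range with $n_*\ge\kappa q^2$, and $\delta=1/n_*$. Then $n_*\le2\kappa q^2$, $n_*\ge2q+2$, $n_*\ge8L^2$ and $\delta\le\frac1{4|E_B|q^2}$. For $n\ge n_*$ in the range, $|P(1/n)|\le|\Phi_h(1/n)|\le K:=|V_B|\,\|h\|$.

**Step 4: from the points $1/n$ to the whole interval.** Let $M=\max_{[0,\delta]}|P|$. Consecutive elements of the range differ by at most $2$, and $\frac1n-\frac1{n+2}<\frac2{n^2}$, so every point of $(0,\delta]$ is within $2/n_*^2$ of some $1/n$ with $n\ge n_*$ in the range; and $|P(0)|\le K$ by continuity. Markov's inequality gives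
$$M\le K+\frac2{n_*^2}\cdot2L^2n_*\cdot M=K+\frac{4L^2}{n_*}M\le K+\frac M2,$$
so $M\le2K$. Iterating Markov's inequality, $|P^{(m)}|\le(2L^2n_*)^m\,2K\le C_mq^{4m}K$ on $[0,\delta]$.

**Step 5: derivatives of $1/Q$ and of $\Phi_h$.** Write $Q=\prod_l(1-c_lx)$. On $[0,\delta]$
$$\Big|\Big(\frac1Q\Big)^{(m)}\Big|=\frac{m!}Q\sum_{\sum k_l=m}\prod_l\Big(\frac{c_l}{1-c_lx}\Big)^{k_l}\le2\,m!\Big(\sum_l2c_l\Big)^m\le C_mq^{2m}.$$
By the Leibniz rule $|\Phi_h^{(m)}|\le C_mq^{4m}\|h\|$ on $[0,\delta]$. This bounds $\nu_m(h)=\Phi_h^{(m)}(0)/m!$, and Taylor's formula gives the second half of (3) for $n\ge n_*$.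

**Step 6: small $n$.** For $n<n_*\le2\kappa q^2$ we have $q^4/n\ge1/(2\kappa)$. Each of $\frac1n\mathbb E\,\mathrm{Tr}\,h(A^{\rm new})$ and $\nu_i(h)n^{-i}$ is at most $C(q^4/n)^i\|h\|$ with some $0\le i\le m$ (take $i=0$ for the first), hence at most $C(q^4/n)^{m+1}\|h\|$. $\square$

**Smooth functions.** For complex-valued $f\in C^\infty(\mathbb R)$ write $f(x)=\sum_qa_q(f)T_q(x/d)$ on $[-d,d]$ with Chebyshev polynomials $T_q$. The $a_q$ are Fourier coefficients of $t\mapsto f(d\cos t)$, so $|a_q(f)|\le C_sq^{-s}\|f\|_{C^s[-d,d]}$ for $q\ge1$ and every $s$. Define $\nu_i(f)=\sum_qa_q(f)\,\nu_i(T_q(\cdot/d))$. Since $\|T_q(\cdot/d)\|=1$, Lemma 4 bounds the $q$-th term by $C|a_q|q^{4i}$. So the series converges absolutely, agrees with the old $\nu_i$ on polynomials, and $|\nu_i(f)|\le C_i\|f\|_{C^{4i+2}[-d,d]}$; in particular $\nu_i(f)$ depends only on $f|_{[-d,d]}$. Summing (3) over $T_q(\cdot/d)$ (using $q=1$ in (3) for the constant $T_0$): for every $m$,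
$$\Big|\tfrac1n\mathbb E\,\mathrm{Tr}f(A^{\rm new})-\sum_{i\le m}\nu_i(f)n^{-i}\Big|\le C_{f,m}\,n^{-m-1}\quad\text{for all }n\text{ in the range}.\tag{4}$$

So if $f$ is a cutoff to $|x|\ge\lambda(\theta)+\epsilon$ and $\nu_i(f)=0$ for all $i\le\tau(\theta)$, then (4) with $m=\tau(\theta)$ gives $\mathbb E\,\mathrm{Tr}f(A^{\rm new})\le Cn\cdot n^{-\tau(\theta)-1}$, which is Part 1. We must locate the supports of $\nu_0,\dots,\nu_{\tau(\theta)}$.

## 5. Non-backtracking polynomials locate the support

Let $p_0=1$, $p_1=x$, $p_2=x^2-d$ and $p_{k+1}=xp_k-(d-1)p_{k-1}$ for $k\ge2$. For a $d$-regular graph $X$, $p_k(A_X)_{u,v}$ is the number of NB walks of length $k$ from $u$ to $v$. Indeed, take a directed edge $e$ leaving $u$, followed by an NB walk $(f_1,\dots,f_k)$ to $v$. Either the whole walk is NB, or $f_1=e^{-1}$. In the second case it comes from the NB walk $(f_2,\dots,f_k)$ from $u$ by choosing $e$ with tail $u$, and $e\ne f_2$ if $k\ge2$: there are $d-1$ choices if $k\ge2$ and $d$ if $k=1$. This is the recurrence.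

A walk in $G$ is NB if and only if its image in $B$ is. So for $k\ge1$
$$\mathrm{Tr}\,p_k(A^{\rm new})=\sum_w(\mathrm{fix}(w)-1),\qquad w\text{ over closed NB walks of length }k\text{ in }B.\tag{5}$$

**Lemma 5.** Suppose $\nu=\nu_i$ satisfies: for each $r>\theta$ there is $C_r$ with $|\nu(p_k)|\le C_rr^k$ for all $k\ge0$. Then $\nu(f)=0$ for all $f\in C_c^\infty(\{x\in\mathbb R:|x|>\lambda(\theta)\})$.

*Proof.* **Step 1: moments.** From $xp_k=p_{k+1}+(d-1)p_{k-1}$ $(k\ge2)$, $xp_1=p_2+dp_0$, $xp_0=p_1$ we get $x^q=\sum_kb_{q,k}p_k$ with $b_{q,k}\ge0$. Let $r>\theta$, $s=(d-1)/r$, $x_0=r+s=\lambda(r)$, $u_k=\sum_{l=0}^kr^ls^{k-l}$, $u_{-1}=0$. As $rs=d-1$, $u_{k+1}=x_0u_k-(d-1)u_{k-1}$ for $k\ge0$. We claim $p_k(x_0)=u_k-u_{k-2}$ for $k\ge1$. For $k=1$ it reads $x_0=r+s$. For $k=2$: $x_0^2-d=r^2+s^2+2(d-1)-d=r^2+rs+s^2-1$. Then use the recurrence. Keeping the terms $l\ge2$ gives $u_k\ge r^2u_{k-2}$, and $r^2\ge2$, so $p_k(x_0)\ge(1-r^{-2})u_k\ge\frac12r^k$; also $p_0=1\ge\frac12$. Hence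
$$|\nu(x^q)|\le C_r\sum_kb_{q,k}r^k\le2C_r\sum_kb_{q,k}p_k(x_0)=2C_r\lambda(r)^q.$$

**Step 2: the resolvent.** For $z\in\mathbb C\setminus[-d,d]$ let $\mathcal R(z)=\nu\big((z-\cdot)^{-1}\big)$. As $\nu$ is continuous in $C^{4i+2}[-d,d]$, $\mathcal R$ is analytic and equals $\sum_q\nu(x^q)z^{-q-1}$ for $|z|>d$. By Step 1, with $r\downarrow\theta$, this series converges for $|z|>\lambda(\theta)$ to an analytic function $\tilde{\mathcal R}$. The set $\{|z|>\lambda(\theta)\}\setminus[-d,d]$ is connected (the upper and lower halves meet across the real points with $|z|>d$), so $\mathcal R=\tilde{\mathcal R}$ on it.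

**Step 3: smoothing.** For $y>0$ let $P_y(t)=\frac1\pi\frac y{t^2+y^2}=\frac1{2\pi i}\big[\frac1{-t-iy}-\frac1{-t+iy}\big]$. Then
$$(P_y*f)(t)=\int f(x)\,\frac1{2\pi i}\Big[\frac1{(x-iy)-t}-\frac1{(x+iy)-t}\Big]dx,$$
a Riemann integral with values in $C^{4i+2}[-d,d]$. So $\nu(P_y*f)=\int f(x)\frac1{2\pi i}[\mathcal R(x-iy)-\mathcal R(x+iy)]\,dx$. For $x\in\mathrm{supp}f$ the points $x\pm iy$ lie in the set of Step 2, where $\mathcal R=\tilde{\mathcal R}$, and $\tilde{\mathcal R}$ is continuous near the compact set $\mathrm{supp}f$. So the integral tends to $0$ as $y\downarrow0$. Since $P_y*f\to f$ uniformly with all derivatives, $\nu(f)=0$. $\square$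

**Proposition 6.** Let $\tau=\tau(\theta)$. For $0\le i\le\tau$ and every $r>\theta$ there is $C$ with $|\nu_i(p_k)|\le Cr^k$ for all $k\ge0$.

**Part 1 of Theorem 1, given Proposition 6.** If $\lambda(\theta)+\epsilon\ge d$ the count is $0$. Otherwise let $\chi\in C_c^\infty(\mathbb R)$, $\chi\ge0$, $\chi=1$ on $\{\lambda(\theta)+\epsilon\le|x|\le d\}$ and $\chi=0$ on $\{|x|\le\lambda(\theta)+\epsilon/2\}$. By Proposition 6 and Lemma 5, $\nu_i(\chi)=0$ for $0\le i\le\tau$. By (4) with $m=\tau$,
$$\mathbb E\,\#\{|\lambda|>\lambda(\theta)+\epsilon\}\le\mathbb E\,\mathrm{Tr}\,\chi(A^{\rm new})\le Cn\cdot n^{-\tau-1}=Cn^{-\tau}.\qquad\square$$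

The rest of the lecture proves Proposition 6.

## 6. Uncentred sums carry the eigenvalues of $H_B$

By (5), we need the coefficients of $\mathbb E\,\mathrm{fix}(w)-1$ in powers of $1/n$, summed over $w$. The direct attempt is to sort the lifts of $w$ by their image pattern $Y$; each admissible $Y$ contributes $x^{\mathrm{ord}(Y)}(1+\cdots)$.

Try it on $w=aba^{-1}b^{-1}$ in the permutation model, with $a,b$ two whole-loops at one vertex. A closed lift is a sequence $i_0,i_1,i_2,i_3$ with $a:i_0\to i_1,\ i_3\to i_2$ and $b:i_1\to i_2,\ i_0\to i_3$. The possible coincidences, with their expected numbers, are: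

* all distinct: $\frac{(n)_4}{(n)_2^2}=\frac{(n-2)(n-3)}{n(n-1)}=1-4x+O(x^2)$;
* only $i_0=i_2$, or only $i_1=i_3$: $\frac{(n)_3}{(n)_2^2}=\frac{n-2}{n(n-1)}$ each;
* $i_0=i_2\ne i_1=i_3$: $\frac{(n)_2}{(n)_2^2}=\frac1{n(n-1)}$;
* $i_0=i_3\ne i_1=i_2$: $(n)_2\cdot\frac1n\cdot\frac1{n(n-1)}=\frac1n$; likewise $i_0=i_1\ne i_2=i_3$;
* all equal: $n\cdot\frac1{n^2}=\frac1n$.

All other coincidences break a permutation. The sum is $\frac{n^2-3n+3}{n(n-1)}+\frac3n=\frac n{n-1}$. So the coefficient of $\mathbb E\,\mathrm{fix}(w)-1$ at $n^0$ is $0$ and the one at $1/n$ is $1$; but the latter appears as $-4+1+1+1+1+1$.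

For long walks these cancellations are the whole difficulty. In the permutation model over a base without half-loops, take any closed NB walk $u$ of length $k$ whose last step is not the reverse of its first. The lifts with all vertices distinct contribute
$$1+x\Big(\sum_a\tbinom{t_a}2-\sum_v\tbinom{n_v}2\Big)+O(x^2),$$
with $t_a$ the number of times $u$ crosses $a$ and $n_v$ the number of its visits to $v$. (Such a lift contains no pair obstruction: two edges of a simple cycle meeting at a vertex with the same label would be consecutive steps, and $u$ would backtrack.) At order $n^0$, the sum over $u$ is the number of such walks, $\mathrm{Tr}\,H_B^k$. It is cancelled exactly by the $-1$ in (5). For $B_7$, the classical Ihara–Bass formula $\det(I-tH_B)=(1-t^2)^{|E_B|-|V_B|}\det(I-tA_B+(d-1)t^2)$ gives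
$$\mathrm{Tr}\,H_{B_7}^k=6^k+3^k+2^k+6+5(-1)^k,$$
because $\mu+6/\mu=7$ has roots $6,1$ and $\mu+6/\mu=5$ has roots $3,2$. (For $k=1$ this is $12$, the number of directed whole-loops.) At order $1/n$ and beyond there is no such immediate cancellation. A segment of the image that is traversed once and has length $\ell$ can be labelled, with given first and last directed edges $e,e'$, in $(H_B^{\ell-1})_{e,e'}$ ways, so sums over labels bring in every eigenvalue of $H_B$. For $\theta=\rho$ we may afford only $r^k$ with $r$ slightly above $\sqrt{d-1}$. If $B$ is Ramanujan (and has no half-loops, so that the formula applies), the eigenvalues of $H_B$ of modulus above $\sqrt{d-1}$ are just $d-1$ and possibly $-(d-1)$, as $\mu^2-\lambda\mu+(d-1)$ has roots of modulus $\sqrt{d-1}$ for $|\lambda|\le2\sqrt{d-1}$. For $B_7$ the powers of $3>\sqrt6\approx2.449$ would also have to cancel, at every order up to the one that we need. That is the exact point at which the direct sum stops: segments traversed once.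

## 7. Centred permutation matrices

The remedy is to make the cancellation happen before summing, by subtracting $1/n$ from each matrix entry.

For $k=0$ Proposition 6 is trivial. Put $j=\tau(\theta)-1\ge0$. For a closed NB walk $w$ of length $k\ge1$, $\mathbb E\,\mathrm{fix}(w)$ is rational in $x$ for large $n$; write $\mathbb E\,\mathrm{fix}(w)-1=\sum_{i\ge0}c_i(w)n^{-i}$. (That there are no positive powers of $n$ is shown below: here for half-loops, in Section 9 for the rest.) By (5), $\nu_0(p_k)=0$ and $\nu_{i+1}(p_k)=\sum_wc_i(w)$ for $k\ge1$. So we must bound $\sum_w|c_i(w)|$ for $0\le i\le j$.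

**Step 1: reduction to cyclically reduced walks.** Call a closed NB walk $(e_1,\dots,e_k)$ **strongly non-backtracking**, SNBC, if also $e_1\ne e_k^{-1}$ (for $k=1$: $e_1$ is not a half-loop). If $w$ is closed NB but not SNBC, then either $k=1$ and $w$ is a half-loop, or $k\ge3$ (for $k=2$ we would have $e_2=e_1^{-1}$) and deleting the first and last steps leaves a closed NB walk. Repeating, $w=tut^{-1}$ with $u$ SNBC or a single half-loop, and $\mathrm{fix}(w)=\mathrm{fix}(u)$. For a half-loop $u$, $\mathrm{fix}(u)-1\in\{-1,0\}$ is constant. Given $u$, there are at most $(d-1)^s=\rho^{2s}$ choices of $t$ with $|t|=s$: the first edge of $t^{-1}$ must differ from the reverse of the last edge of $u$, and each later edge from the reverse of its predecessor. Hence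
$$\sum_{|w|=k}|c_i(w)|\le C\rho^k+\sum_{0\le s<k/2}\rho^{2s}\sum_{u\ \mathrm{SNBC},\,|u|=k-2s}|c_i(u)|.$$
So it suffices to prove: for every $r>\theta$,
$$\sum_{u\ \mathrm{SNBC},\,|u|=k}|c_i(u)|\le C_rr^k\qquad(0\le i\le j,\ k\ge1).\tag{6}$$
Indeed, applying (6) with some $r'\in(\theta,r)$, the right side above is at most $C(k+1)r'^k\le Cr^k$, as $\rho\le\theta$.

**Step 2: centring.** Let $u=(e_1,\dots,e_k)$ be SNBC with vertices $v_0,\dots,v_k=v_0$. Let $S_e$ be the permutation matrix of the lift of the directed edge $e$, so $S_{e^{-1}}=S_e^T$, and let $J$ be the all-ones matrix. From $S_eJ=JS_e=J$ and $J^2=nJ$ we get $(M-\frac Jn)(S_e-\frac Jn)=MS_e-\frac Jn$ for any permutation matrix $M$, so $\prod_t(S_{e_t}-J/n)=S_{e_1}\cdots S_{e_k}-J/n$. Taking traces,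
$$\mathrm{fix}(u)-1=\sum_{i_0,\dots,i_{k-1}}\prod_{t=1}^k\Big(S_{e_t}(i_{t-1},i_t)-\frac1n\Big)\qquad(i_k=i_0).\tag{7}$$

**The commutator again.** For $u=aba^{-1}b^{-1}$ the expectation of the summand in (7) is $X_aX_b$ with $X_a=\mathbb E(S_a(i_0,i_1)-x)(S_a(i_3,i_2)-x)$ and $X_b=\mathbb E(S_b(i_1,i_2)-x)(S_b(i_0,i_3)-x)$. For two entries of a uniform permutation matrix this covariance is $x(1-x)$ if the entries coincide, $-x^2$ if they share exactly one of row and column, and $x^2/(n-1)=x^3/(1-x)$ if they share neither. Running through the coincidences: neither $a$-entries nor $b$-entries share anything, $n^4x^6=x^2$ in order of magnitude; the $a$-entries coincide and the $b$-entries share nothing, or vice versa, $n^2\cdot x\cdot x^3=x^2$; one of them shares one index and the other none, $n^3\cdot x^2\cdot x^3=x^2$; both share exactly one, $n^2\cdot x^2\cdot x^2=x^2$; all indices equal, $n\cdot x^2(1-x)^2=x+O(x^2)$. So a single configuration produces the coefficient $1$ at $1/n$, with every edge traversed twice.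

**Step 3: sorting.** Sort the index sequences in (7) by the equivalence relation $\pi$ on $\mathbb Z/k$ given by $(v_t,i_t)=(v_{t'},i_{t'})$. Let $\Gamma=\Gamma_\pi$ be the pattern formed by the classes and the edges used, $\gamma$ the closed walk in $\Gamma$ lifting $u$, and $m_f\ge1$ the number of traversals (in either direction) of $f\in E(\Gamma)$, so $\sum_fm_f=k$. For $n\ge2k+2$ in the range
$$\mathbb E\,\mathrm{fix}(u)-1=\sum_\pi\ \prod_v(n)_{|\Gamma_v|}\cdot\mathbb E\prod_{f\in E(\Gamma)}(S_f-x)^{m_f},\tag{8}$$
where $S_f\in\{0,1\}$ indicates $f\in G$. $\Gamma$ need not be admissible. As $S_f$ is $0$ or $1$,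
$$(S_f-x)^m=\alpha_mS_f+\beta_m,\qquad\beta_m=(-x)^m,\quad\alpha_m=(1-x)^m-(-x)^m;\tag{9}$$
in particular $\alpha_1=1$, $\beta_1=-x$.

## 8. Segments and obstructions in $\Gamma$

We now describe $\Gamma$ as a bounded skeleton with long paths, and see where obstructions can sit.

**Degrees.** $\Gamma$ is connected, and $\gamma$ is SNBC in $\Gamma$ because its image $u$ is SNBC in $B$. When $\gamma$ passes a vertex $z$, arriving by $h$ and leaving by $h'$, the directed edges $h^{-1}\ne h'$ both leave $z$. So all degrees are $\ge2$, and with $\eta$ the number of half-loops and $o=\mathrm{ord}(\Gamma)$, (2) reads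
$$\sum_z(\deg z-2)+\eta=2o,\qquad o\ge0.\tag{10}$$

**Branch vertices.** Call $z$ a branch vertex if $\deg z\ge3$ or $z$ carries a half-loop. Each contributes at least $1$ to (10), so there are at most $2o$. If $\deg z\ge3$ then $\deg z\le3(\deg z-2)$; if $\deg z=2$ and $z$ carries a half-loop, $\deg z\le2\eta_z$, with $\eta_z$ the number of half-loops at $z$. So the number of directed edges leaving branch vertices is at most $3\sum_z(\deg z-2)+2\eta\le6o$, and at most $6o$ edges are **branch-incident**. There is no branch vertex if and only if $o=0$, and then $\Gamma$ is a cycle.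

**Segments.** The marked vertices are the branch vertices, or the class of $0\in\mathbb Z/k$ if there are none. An unmarked vertex has degree $2$ and carries no half-loop; nor a whole-loop, for then it would be all of the connected graph $\Gamma$, which has a marked vertex. So the marked vertices cut $\Gamma$ into **segments**: paths or closed paths with marked ends and unmarked interior vertices, a half-loop being a segment of length $1$. For $o\ge1$ each segment contains a directed edge leaving a branch vertex, so there are at most $6o$; for $o=0$ there is one. In all cases there are at most $6o+1$. Being NB, $\gamma$ (viewed cyclically) traverses segments completely. So all edges of a segment $\sigma$ have the same multiplicity $m_\sigma$, and the label of $\sigma$ (its image in $B$) is an NB walk in $B$.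

**Lemma 7.** Pair and half-loop obstructions in $\Gamma$ consist of branch-incident edges.

*Proof.* This is clear for half-loops. In a pair obstruction, two distinct directed edges $g,g'$ belonging to different edges leave a common vertex $z$ with the same image $e$ in $B$. If $z$ is not a branch vertex, $\deg z=2$, and $\gamma$ passes $z$ by $g^{-1},g'$ or by $g'^{-1},g$, with image $e^{-1},e$. This contradicts that $u$ is SNBC. So $z$ is a branch vertex. $\square$

**Cycle obstructions.** Let $Z$ be the set of edges of $\Gamma$ lying in cycle obstructions. A directed cycle through an interior vertex of a segment uses both edges there. So each cycle obstruction meeting a segment (in an edge) contains it, and a segment is contained in $Z$ or disjoint from $Z$. A segment in $Z$ is part of a directed cycle over one loop $a$, so all its steps have the same label $a$, or all $a^{-1}$. Hence, given its length, a segment in $Z$ has at most $2|E_B|$ possible labels.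

These segments must be treated apart. If $u=a^k$ with $a$ a full-cycle loop, then $\mathrm{fix}(u)-1=-1$ for $n>k$, so $c_0(u)=-1$ although $\Gamma$ may be a cycle of length $k$ traversed once. The mechanism is visible below: the full edge set of this cycle is not admissible, while all its proper subsets are. The saving grace is that such $u$ are few.

## 9. Each free edge costs half a power of $n$

We expand the product in (8), separating the edges of multiplicity $1$ whose presence does not affect admissibility.

**Step 1: three kinds of edges.** Let $F_0$ be the set of edges with $m_f=1$ lying in no obstruction. For a segment $\sigma\subset Z$ with $m_\sigma=1$, let $\sigma^\circ$ be the set of its edges that are not branch-incident, and let $\mathcal Z$ be the set of the nonempty $\sigma^\circ$. Let $N=E(\Gamma)\setminus(F_0\cup\bigcup\mathcal Z)$; these three sets of edges partition $E(\Gamma)$.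

*(a) Every $f\in N$ with $m_f=1$ is branch-incident, so there are at most $6o$ such $f$.* Indeed $f\notin F_0$, so $f$ lies in an obstruction. If it is a pair or half-loop obstruction, use Lemma 7. If it is a cycle obstruction, $f$ lies in a segment $\sigma\subset Z$ with $m_\sigma=1$, and $f\notin\sigma^\circ$.

*(b) Admissibility of $T\subset E(\Gamma)$ depends only on $T_N:=T\cap N$ and $\mathcal S(T):=\{\sigma^\circ\in\mathcal Z:\sigma^\circ\subset T\}$.* Indeed, edges of $F_0$ lie in no obstruction; an edge of $\sigma^\circ$ lies only in cycle obstructions, each containing all of $\sigma^\circ$. So $1[T\text{ admissible}]=\omega(T_N,\mathcal S(T))$ with $\omega(T_N,\mathcal S):=1[T_N\cup\bigcup\mathcal S\text{ admissible}]$. Möbius inversion over subsets gives $\omega(T_N,\mathcal S)=\sum_{\mathcal S'\subset\mathcal S}\hat\omega(T_N,\mathcal S')$ with $\hat\omega(T_N,\mathcal S')=\sum_{\mathcal S''\subset\mathcal S'}(-1)^{|\mathcal S'\setminus\mathcal S''|}\omega(T_N,\mathcal S'')$. So $|\hat\omega|\le2^{|\mathcal Z|}$, and $\hat\omega(T_N,\cdot)=0$ unless $T_N$ is admissible.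

**Step 2: the expansion.** Expand $\prod_f(\alpha_{m_f}S_f+\beta_{m_f})$ over the set $T$ of edges where $S_f$ is taken, use (1), and insert (b). For given $T_N$ and $\mathcal S'$ the sum is over the $T$ with $T\cap N=T_N$ and $T\supset\bigcup\mathcal S'$. So the edges of $F:=F_0\cup\bigcup(\mathcal Z\setminus\mathcal S')$, all of multiplicity $1$, range freely in or out of $T$. With $t_a=|(T_N\cup\bigcup\mathcal S')_a|$ and $u_a=|F_a|$,
$$\mathbb E\prod_f(S_f-x)^{m_f}=\sum_{T_N\text{ adm.}}\ \sum_{\mathcal S'\subset\mathcal Z}\hat\omega(T_N,\mathcal S')\prod_{f\in T_N}\alpha_{m_f}\prod_{f\in N\setminus T_N}(-x)^{m_f}\prod_aI_a,\tag{11}$$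
$$I_a=\sum_{s=0}^{u_a}\binom{u_a}s(-x)^{u_a-s}\prod_{r=1}^{t_a+s}\frac x{1-c_a(r)x}=x^{t_a+u_a}\sum_{i\ge0}x^i\,(\Delta^{u_a}h_{a,i})(t_a).\tag{12}$$
Here $\Delta$ is the forward difference and
$$\sum_ih_{a,i}(t)y^i=\prod_{r\le t}(1-c_a(r)y)^{-1}=\exp\sum_{l\ge1}\frac{y^l}l\sum_{r\le t}c_a(r)^l.$$

**Step 3: the gain.** As $c_a$ is affine, $\sum_{r\le t}c_a(r)^l$ is a polynomial in $t$ of degree $\le l+1\le2l$. So $h_{a,i}$ is a polynomial in $t$ of degree $\le2i$, and $\Delta^{u_a}h_{a,i}=0$ if $2i<u_a$. Hence $I_a$ has order at least $t_a+u_a+\frac{u_a}2$ in $x$: each free edge costs half a power of $n$.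

**Step 4: the order of a term.** Since $|T_N|+|\bigcup\mathcal S'|+|F|=|E(\Gamma)|-|N\setminus T_N|$, the term $(\pi,T_N,\mathcal S')$ of (8) and (11) has order in $x$ at least
$$|T_N|+\big|\textstyle\bigcup\mathcal S'\big|+|F|+\frac{|F|}2+\sum_{f\in N\setminus T_N}m_f-|V(\Gamma)|=o+\frac{|F|}2+\sum_{f\in N\setminus T_N}(m_f-1)\ \ge0.$$
So no positive powers of $n$ occur, and a term contributing to some $c_i(u)$ with $i\le j$ satisfies
$$o\le j,\qquad|F|\le2j,\qquad\sum_{f\in N\setminus T_N}(m_f-1)\le j,\qquad T_N\text{ admissible}.\tag{13}$$

As a check take $u=a^k$. In the permutation model $c_0$ comes from $o=0$, $F=\emptyset$, $T_N=N$, or $N\setminus T_N$ consisting of edges with $m_f=1$; of the latter there are none, by (a). So $\Gamma$ is a directed cycle of length $\ell\mid k$ with multiplicity $k/\ell\ge2$, contributing $1$ for each $\ell<k$. Indeed $\mathbb E\,\mathrm{fix}(a^k)$ is the number of divisors of $k$ for $n\ge k$, as each point count of $\ell$-cycles has mean $\ell\cdot\frac1\ell$. In the full-cycle model cycles with $\ell<k$ have $T_N\ne N$, hence order $\ge1$, and the one with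 $\ell=k$ has $\mathcal Z=\{\sigma^\circ\}$, $\hat\omega(\emptyset,\mathcal Z)=-1$, $F=\emptyset$, of order $0$ and coefficient $-1$, while $\mathcal S'=\emptyset$ gives order $\ge k/2$. So $c_0=-1$, as it must be.

## 10. Size and number of the terms

Consider a term satisfying (13), for fixed $(u,\pi)$. We bound its coefficients by powers of $k$.

* For $m\ge1$ the $x^l$-coefficient of $\alpha_m$ is $(-1)^l\binom ml$ for $l\ne m$ and $0$ for $l=m$, so at most $m^l$ in absolute value. Hence that of $\prod_{T_N}\alpha_{m_f}$ is at most that of $\prod_f(1-m_fx)^{-1}$, so at most $(\sum_fm_f)^l\le k^l$.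
* $h_{a,i}(t)$ is the complete homogeneous symmetric polynomial of degree $i$ in $c_a(1),\dots,c_a(t)\ge0$, so for integers $0\le t\le k$ it is at most $(\sum_{r\le k}2r)^i\le(2k^2)^i$. As $t_a+u_a\le|E(\Gamma)|\le k$, we get $|\Delta^{u_a}h_{a,i}(t_a)|\le2^{u_a}(2k^2)^i$.
* The $x^l$-coefficient of $\prod_v\prod_{r<|\Gamma_v|}(1-rx)$ is at most $(\sum_v\sum_{r<|\Gamma_v|}r)^l\le(k^2)^l$ in absolute value.
* $|\hat\omega|\le2^{|\mathcal Z|}\le2^{6j+1}$ and $2^{\sum_au_a}=2^{|F|}\le2^{2j}$.

The term is $\pm x^b$, with $b=o+\sum_{N\setminus T_N}(m_f-1)\ge0$, times $\hat\omega$ and at most $|E_B|+2$ power series bounded as above. So its coefficient at $x^i$, $i\le j$, is at most $Ck^{2j}$ in absolute value. By (13) and (a), $N\setminus T_N$ consists of at most $j$ edges with $m_f\ge2$ and some of the at most $6j$ edges of $N$ with $m_f=1$. So for given $(u,\pi)$ there are at most $(k+1)^j2^{6j}$ choices of $T_N$, and at most $2^{6j+1}$ of $\mathcal S'$. Hence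
$$\sum_{u\ \mathrm{SNBC},\,|u|=k}|c_i(u)|\le Ck^{3j}\,\mathcal N_k\qquad(i\le j),\tag{14}$$
where $\mathcal N_k$ is the number of pairs $(u,\pi)$, $|u|=k$, for which some $(T_N,\mathcal S')$ satisfies (13).

## 11. Long segments, short segments: counting the walks

**Lemma 8.** For each $r>\theta$ there is $C$ with $\mathcal N_k\le Ck^Cr^k$ for all $k\ge1$.

With (14), using a smaller $r>\theta$ to absorb powers of $k$, this gives (6), hence Proposition 6 and Part 1. So it is the last thing to prove.

What must be balanced? A segment of length $\ell$ has about $\rho^{2\ell}$ labels. If it is traversed $m\ge2$ times, it uses $m\ell$ steps of the walk, and $\rho^{2\ell}\le\rho^{m\ell}$ is affordable. But there is also the order in which $\gamma$ runs through the segments. If many segments are short, this has exponentially many possibilities in $k$. Inside one fixed admissible graph $Y$ of order $<\tau(\theta)$ we have $\mu_1(Y)\le\theta$, and the number of NB walks of length $k$ is at most $C_Yr^k$; this is where the definition of $\tau(\theta)$ enters. However $\Gamma$ runs through infinitely many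 graphs, and we have no bound for $C_\Gamma$ that is uniform in the segment lengths; and multiplying $C_\Gamma r^k$ by the number of labels of long segments would be too much. So we treat short segments by $\mu_1$ and long segments by labels. The two treatments meet at a length scale that must be chosen after the constant for the short part is known, and a pigeonhole argument provides a gap between the scales.

**Step 1: what (13) says about segments.** For each counted pair fix one $(T_N,\mathcal S')$ satisfying (13). Let $D=6j+1$; then $\Gamma$ has at most $D$ segments and at most $2j+1$ marked vertices. Let $\mathcal T$ be the set of segments contained in $T_N$, and $\mathcal R$ the set of the others.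

* (i) If $\sigma\in\mathcal R$ then $m_\sigma\le j+1$. Indeed $\sigma$ contains an edge of $F_0\cup\bigcup\mathcal Z$, and then $m_\sigma=1$, or an edge of $N\setminus T_N$, and (13) applies.
* (ii) If $m_\sigma=1$, then either $\sigma^\circ\in\mathcal S'$, so that $\sigma\subset Z$ and $\sigma\in\mathcal R$ (call this "type $Z$"); or all edges of $\sigma$ are in $F$ or are multiplicity-one edges of $N$, so that by (13) and (a) its length is at most $2j+6j=8j$.
* (iii) Every subgraph formed by segments of $\mathcal T$ is admissible, and by Lemma 3 its components have order $\le o\le j<\tau(\theta)$. They occur in the model, so they have $\mu_1\le\theta$ by the definition of $\tau(\theta)$.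

**Step 2: scales.** Define $1=M_0<M_1<\dots<M_{D+1}$ and $C_0,\dots,C_D\ge1$ recursively. Given $M_i$, let $\mathcal G_i$ be the finite set, up to isomorphism, of admissible patterns with at most $DM_i$ edges, without isolated vertices, all of whose components have order $\le j$ (the empty pattern included). For $Y\in\mathcal G_i$ the components occur and have order $<\tau(\theta)$, so $\mu_1(Y)\le\theta<r$ and
$$C_i:=\max_{Y\in\mathcal G_i}\Big(1+\sum_{s\ge1}r^{-s}\,\mathbf 1^TH_Y^{s-1}\mathbf 1\Big)<\infty.$$
Choose $M_{i+1}>M_i$ with $\rho^{M_{i+1}}\ge2DC_i$. All these numbers depend on $r$ but not on $k$.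

The $D+1$ intervals $[M_i,M_{i+1})$, $0\le i\le D$, are disjoint and $\Gamma$ has at most $D$ segments, so for some $i$ no segment length lies in $[M_i,M_{i+1})$. Fix such an $i$. Call segments short (length $<M_i$) or long (length $\ge M_{i+1}$). Let $Y$ be the union of the short segments of $\mathcal T$; by (iii), $Y\in\mathcal G_i$. Let $\mathcal H=\mathcal R\cup\{\text{long segments}\}$; every segment not in $\mathcal H$ lies in $Y$.

**Step 3: recorded data.** A pair $(u,\pi)$ is determined by $(\Gamma,\gamma)$ up to isomorphism: $u$ is the image of $\gamma$, and $\pi$ records when $\gamma$ is at the same vertex. $\Gamma$ is given by its skeleton (marked vertices, segments with their ends), the lengths $\ell_\sigma\in[1,k]$ and the labels. We also record $\mathcal T,\mathcal R$, the type-$Z$ flags, the index $i$ and the multiplicities $m_\sigma\in[1,k]$. Skeleton, $\mathcal T,\mathcal R$, flags and $i$ have boundedly many choices. So there are at most $Ck^{2D}$ choices of all these data except the labels.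

**Step 4: walks for given $\Gamma$ and data.** After one of at most $k$ rotations $\gamma$ starts at a marked vertex and reads
$$W_0g_1W_1\cdots g_qW_q,$$
with the $g_l$ the traversals of segments in $\mathcal H$, $q=\sum_{\sigma\in\mathcal H}m_\sigma$, and the $W_l$ (possibly empty) NB walks in $Y$ of total length $k_s=k-\sum_{\mathcal H}m_\sigma\ell_\sigma$. Each $g_l$ has at most $2D$ choices (segment and direction). Let $N_s$ be the number of NB walks of length $s\ge1$ in $Y$ and $N_0=1$; an empty $W_l$ needs no further choice, as its position is then determined by the neighboring $g$. So the number of choices of the $W_l$ is at most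
$$\sum_{s_0+\dots+s_q=k_s}\prod_lN_{s_l}\le r^{k_s}\Big(\sum_{s\ge0}N_sr^{-s}\Big)^{q+1}\le r^{k_s}C_i^{q+1},$$
and the number of walks is at most $(2D)^qC_i^{q+1}r^{k_s}$.

**Step 5: labels.** A segment of length $\ell$ has at most $2|E_B|(d-1)^\ell=2|E_B|\rho^{2\ell}$ labels (NB walks in $B$), and a type-$Z$ segment at most $2|E_B|$. Hence:

* short segments of $\mathcal T$, type-$Z$ segments, and, by (ii), the other segments with $m_\sigma=1$ contribute a bounded factor in total;
* a segment of $\mathcal R$ with $m_\sigma\ge2$ contributes at most $C\rho^{2\ell_\sigma}\le Cr^{m_\sigma\ell_\sigma}$;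
* a long segment of $\mathcal T$ with $m_\sigma\ge2$ contributes at most $C\rho^{2\ell_\sigma}=C\rho^{m_\sigma\ell_\sigma}\rho^{-(m_\sigma-2)\ell_\sigma}\le Cr^{m_\sigma\ell_\sigma}\rho^{-(m_\sigma-2)M_{i+1}}$.

These cases cover all segments. The last one has a surplus: each traversal beyond the second saves a factor $\rho^{-M_{i+1}}$, and this will pay for the choices of where to make that traversal.

**Step 6: the balance.** Let $y=\sum_{\text{long }\sigma\in\mathcal T}(m_\sigma-2)^+$. By (i), $q\le D(j+1)+2D+y=D(j+3)+y$. Since $r>1$, for fixed recorded data and a fixed rotation the number of choices of labels and walk is at most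
$$C\,r^{k_s+\sum_{\mathcal H}m_\sigma\ell_\sigma}(2DC_i)^{q+1}\rho^{-yM_{i+1}}\le C\,r^k(2DC_i)^{D(j+3)+1}\big(2DC_i\,\rho^{-M_{i+1}}\big)^y\le C\,r^k,$$
because $2DC_i\,\rho^{-M_{i+1}}\le1$ by the choice of $M_{i+1}$. Multiplying by the number of rotations and of recorded data, $\mathcal N_k\le Ck\cdot k^{2D}r^k$. This proves Lemma 8, hence Proposition 6 and Part 1 of Theorem 1.

Parts 2 and 3 were proved in Sections 3 and 2. With $\theta=\rho$: for every connected $d$-regular graph $B$, Ramanujan or not, and every basic model $\mathcal C_n(B)$, there is $C'>0$ such that for all sufficiently small $\epsilon>0$ and all large $n$ in the range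
$$C'n^{-\tau_{\rm tang}}\le\Pr[\mathrm{NonAlon}_B(G;\epsilon)>0],$$
and for every $\epsilon>0$ there is $C(\epsilon)$ with
$$\Pr[\mathrm{NonAlon}_B(G;\epsilon)>0]\le\mathbb E[\mathrm{NonAlon}_B(G;\epsilon)]\le C(\epsilon)n^{-\tau_{\rm tang}}$$
for all $n$ in the range; moreover $\tau_{\rm tang}\ge\lfloor((d-1)^{1/2}-1)/2\rfloor+1$. $\blacksquare$
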